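\title{Exponential growth of the fields generated by the fibers of a branched cover of the affine line}

\begin{abstract}
Let $X\to\mathbb{A}^1$ be a geometrically irreducible branched cover of curves over $\mathbb{Q}$, and let $k(N)$ be the field generated by the points lying over $x=1,\dots,N$. We prove the Strong Diversity conjecture: if some finite branch point is irrational, or if the cover is not geometrically abelian, then $[k(N):\mathbb{Q}]\ge e^{cN}$ for some $c>0$ and all large $N$. The same bound holds when only one point is chosen in each fiber, and for all other covers of degree at least $2$ one has $\log[k(N):\mathbb{Q}]\asymp N/\log N$. The proof attaches to a positive proportion of the integers $n\le N$ an automorphism of $\overline{\mathbb{Q}}$ that moves the fiber over $n$ and fixes almost all other fibers: a commutator of two inertia elements in the nonabelian case, and an inertia element at a prime $p>N$ when a branch point is irrational. The second case rests on the following statement, which we prove with the large sieve and a determinant argument: if $f\in\mathbb{Z}[x]$ is primitive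 and irreducible of degree at least $2$ and $\ell$ is a prime, then for a positive proportion of $n\le N$ some prime $p>N$ divides $f(n)$ to a power not divisible by $\ell$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a reduced, geometrically irreducible curve over $\mathbb{Q}$, and let $x\colon X\to\mathbb{A}^1$ be a finite morphism of degree $m$. For a point $P\in X(\overline{\mathbb{Q}})$ let $\mathbb{Q}(P)\subset\overline{\mathbb{Q}}$ be the field generated by its coordinates, and let $k(N)$ be the compositum of the fields $\mathbb{Q}(P)$ over all $P$ with $x(P)\in\{1,\dots,N\}$. How fast does $[k(N):\mathbb{Q}]$ grow?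

A fiber has at most $m$ points and $G_{\mathbb{Q}}=\operatorname{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$ permutes them, so one fiber generates a Galois extension of degree at most $m!$, and
\begin{equation}\label{eq:trivial}
\log[k(N):\mathbb{Q}]\le N\log(m!).
\end{equation}
Hilbert's irreducibility theorem says that almost every fiber, taken alone, generates a field as large as the cover permits. It does not compare different fibers. The degree of $k(N)$ measures how independent the fields of different fibers are: it grows exponentially when a positive proportion of the fibers each contribute something that the others do not.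

Two invariants of the cover decide the answer. The first is the set $S\subset\overline{\mathbb{Q}}$ of finite \emph{branch points}, the $\theta\in\overline{\mathbb{Q}}$ over which the normalization of $X$ has fewer than $m$ geometric points; the point at infinity plays no role. The second is the \emph{geometric monodromy group} $\mathcal{G}$, the Galois group of the Galois closure of $\overline{\mathbb{Q}}(X)/\overline{\mathbb{Q}}(x)$. It acts faithfully and transitively on the $m$ conjugates of a generator of $\overline{\mathbb{Q}}(X)$. If $\mathcal{G}$ is abelian, the stabilizers of these conjugates are conjugate, hence equal, hence trivial, and $|\mathcal{G}|=m$. So $\mathcal{G}$ is abelian exactly when the cover is \emph{abelian} in the geometric sense, that is, when $X_{\overline{\mathbb{Q}}}\to\mathbb{A}^1_{\overline{\mathbb{Q}}}$ is Galois with abelian group.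

For the cover $y^2=x$ the field $k(N)$ is generated by the square roots of the primes $p\le N$, and its degree $2^{\pi(N)}$ is not exponential in $N$. Here $S=\{0\}\subset\mathbb{Q}$ and $\mathcal{G}$ is abelian. The \emph{Strong Diversity conjecture}, which we take from Hasson and Obus \cite{HO}, asserts that the degree is exponential as soon as one of these two properties fails. Our first theorem proves it unconditionally.

\begin{theorem}\label{thm:main}
Suppose that $S\not\subset\mathbb{Q}$ or that $\mathcal{G}$ is nonabelian. Then there is $c>0$ such that $[k(N):\mathbb{Q}]\ge e^{cN}$ for all large $N$.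
\end{theorem}

The method gives more. Theorem~\ref{thm:sharp} is not needed for Theorem~\ref{thm:main}. We write $U\ll V$ for $U=O(V)$ and $U\asymp V$ for $U\ll V\ll U$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] Under the hypothesis of Theorem~\ref{thm:main} there is $c>0$, depending only on the cover, such that for all large $N$ and every choice of one point $P_n\in X(\overline{\mathbb{Q}})$ over each $n\le N$, we have $[\mathbb{Q}(P_1,\dots,P_N):\mathbb{Q}]\ge e^{cN}$, and at least $cN$ of the fields $\mathbb{Q}(P_1),\dots,\mathbb{Q}(P_N)$ are pairwise non-isomorphic.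
\item[(ii)] Let $m\ge2$. If $S\not\subset\mathbb{Q}$ or $\mathcal{G}$ is nonabelian, then $\log[k(N):\mathbb{Q}]\asymp N$. Otherwise $\log[k(N):\mathbb{Q}]\asymp N/\log N$.
\end{enumerate}
\end{theorem}

Thus, for $m\ge2$, a bound $[k(N):\mathbb{Q}]\ge e^{cN}$ for all large $N$ holds with some $c>0$ if and only if some finite branch point is irrational or the cover is not geometrically abelian.

The arithmetic input for an irrational branch point is the following statement, in which $v_p$ is the $p$-adic valuation.

\begin{proposition}\label{prop:A}
Let $f\in\mathbb{Z}[x]$ be primitive, irreducible over $\mathbb{Q}$, of degree $d\ge2$, and let $\ell$ be a prime. There is $c>0$ such that for all large $N$, at least $cN$ integers $1\le n\le N$ have the following property: there is a prime $p>N$ with $\ell\nmid v_p(f(n))$.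
\end{proposition}

Section~\ref{sec:examples} works out two small covers that show the two mechanisms of the proof and isolates the counting principle behind both. Section~\ref{sec:spec} relates ramification in a fiber to the branching of the cover. Sections~\ref{sec:nonab} and~\ref{sec:irr} prove Theorem~\ref{thm:main}, the second one assuming Proposition~\ref{prop:A}, which is proved in Section~\ref{sec:A}. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Two examples and a counting principle}\label{sec:examples}

For $y^2=x$ growth is slow for two reasons that act together. The branch point is rational, so a prime that ramifies in the fiber over $n\le N$ is $2$ or divides a number of size at most $N$, and there are only $O(N/\log N)$ such primes. The group is abelian, so each ramified prime can contribute only a bounded factor to the degree. The next two examples remove one reason each.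

\begin{example}[an irrational branch point]\label{ex:quad}
Let $X$ be the curve $y^2=x^2+1$, with $S=\{\pm i\}$. Then $k(N)$ is generated by the numbers $\sqrt{n^2+1}$, $n\le N$. Let $A_n$ be the part of $n^2+1$ composed of primes $p\le N$. A power of a prime $p\equiv1\pmod 4$ divides $n^2+1$ for $n$ in two residue classes, and primes $p\equiv3\pmod4$ do not divide $n^2+1$, so the average of $\log A_n$ should be about $\sum_{p\le N,\ p\equiv 1\,(4)}2\log p/p=\log N+O(1)$. Lemma~\ref{lem:mean} below confirms that $\sum_{n\le N}\log A_n\le N\log N+O(N)$. But $\log(n^2+1)\ge(2-o(1))\log N$ for $n>N/\log N$. Hence $A_n=n^2+1$ for at most $(\frac12+o(1))N$ values of $n$, and the set $V$ of those $n\le N$ for which $n^2+1$ has a prime factor $p_n>N$ has at least $(\frac12-o(1))N$ elements. Since $(N+1)^2>N^2+1$, the prime $p_n$ is unique and divides $n^2+1$ exactly once. A prime $p>N$ divides $n^2+1$ for at most two $n\le N$. Choosing one $n$ for each prime that occurs, we obtain $T\subset V$ with $|T|\ge(\frac14-o(1))N$ such that $p_n\nmid n'^2+1$ for distinct $n,n'\in T$. The numbers $n^2+1$, $n\in T$,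 are then independent modulo squares, and $[k(N):\mathbb{Q}]\ge2^{|T|}$.
\end{example}

In the language of Galois groups: an element of an inertia group at $p_n$ moves $\sqrt{n^2+1}$ and fixes $\sqrt{n'^2+1}$ for all other $n'\in T$. This formulation survives for general covers. What does not survive is the inequality $(N+1)^2>N^2+1$. For $y^2=f(x)$ with $\deg f\ge3$, size alone does not prevent the primes $p>N$ from dividing $f(n)$ to an even power, and such a prime does not ramify. Proposition~\ref{prop:A} deals with this.

\begin{example}[a nonabelian group]\label{ex:cubic}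
Let $X$ be the curve $y^3-3y=x$. The discriminant of $Y^3-3Y-x$ is $-27(x-2)(x+2)$, which is not a square in $\overline{\mathbb{Q}}(x)$, so $\mathcal{G}=S_3$; and $S=\{2,-2\}$ because
\[
Y^3-3Y-2=(Y-2)(Y+1)^2,\qquad Y^3-3Y+2=(Y+2)(Y-1)^2 .
\]
Let $k_n$ be the splitting field of $Y^3-3Y-n$. If a prime $p>3$ divides $n-2$ exactly once, then the discriminant has odd valuation at $p$, so $p$ ramifies in $k_n$, while the simple root $2$ modulo $p$ lifts to a root in $\mathbb{Q}_p$. The inertia group at $p$ is thus nontrivial and fixes a root: it is generated by a transposition. The same holds for a prime $q>3$ that divides $n+2$ exactly once.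

Transpositions cannot give exponential growth. Suppose that for each $n$ in a set $T\subset[1,N]$ some $c_n\in G_{\mathbb{Q}}$ acts on $k_n$ as a transposition and fixes $k_{n'}$ for the other $n'\in T$. Then $c_n$ moves $\sqrt{-3(n^2-4)}$ and fixes the other such square roots, which therefore generate a field of degree $2^{|T|}$. That field lies in $\mathbb{Q}(\sqrt{-1},\sqrt{p}:p\le N+2)$, so $|T|\le\pi(N+2)+1$: there are too few primes.

There are enough pairs of primes. Let $\operatorname{Gal}(k_n/\mathbb{Q})=S_3$, and let $p\mid n-2$ and $q\mid n+2$ be primes larger than $\sqrt{N+2}$, with $n\neq 2$. They divide exactly once. Conjugates of inertia elements at $p$ are inertia elements at $p$, so we can choose inertia elements $\sigma_p,\sigma_q\in G_{\mathbb{Q}}$ that act on $k_n$ as two different transpositions. Their commutator $c_n$ acts on $k_n$ as a $3$-cycle. On another field $k_{n'}$, the commutator is trivial as soon as one of $\sigma_p,\sigma_q$ is trivial. So $c_n$ can act nontrivially only if both $p$ and $q$ divide $n'^2-4$, which puts $n'$ in one of four classes modulo $pq>N$. Hence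 $c_n$ moves at most four of the fields $k_{n'}$, $n'\le N$, $n'\ne2$. Finally, such $p$ and $q$ exist for a positive proportion of $n$: we shall see in Section~\ref{sec:nonab} that each of the two conditions holds for a proportion $\log2>\frac12$.
\end{example}

In both examples each $n$ in a large set comes with an automorphism that moves its own fiber and few others. The following lemma turns this into a lower bound for the degree.

\begin{lemma}\label{lem:indep}
Let $V$ be a nonempty finite set of integers. For $n\in V$ let $k_n\subset\overline{\mathbb{Q}}$ be a finite Galois extension of $\mathbb{Q}$ and let $c_n\in G_{\mathbb{Q}}$ act nontrivially on $k_n$. Suppose that at most $M|V|$ pairs $(n,n')\in V^2$ with $n\ne n'$ are such that $c_n$ acts nontrivially on $k_{n'}$. Then there is $T\subset V$ with $|T|\ge|V|/(2M+1)$ such that $c_n$ acts trivially on $k_{n'}$ for all distinct $n,n'\in T$, and the compositum of the fields $k_n$, $n\in T$, has degree at least $2^{|T|}$ over $\mathbb{Q}$.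
\end{lemma}

\begin{proof}
Join $n$ and $n'$ by an edge if $c_n$ is nontrivial on $k_{n'}$ or $c_{n'}$ is nontrivial on $k_n$. This graph has at most $M|V|$ edges, and we want a large set $T$ of pairwise non-adjacent vertices. Tur\'an's theorem provides it; here is the argument. Order $V$ uniformly at random and keep the vertices that come before all their neighbors. No two kept vertices are adjacent, and a vertex of degree $d_n$ is kept with probability $1/(d_n+1)$. By the Cauchy--Schwarz inequality the expected number of kept vertices is at least $|V|^2/\sum_n(d_n+1)\ge|V|^2/(2M|V|+|V|)$, and some ordering attains the expectation.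

For $U\subset T$ let $c_U$ be the product of the $c_n$, $n\in U$, in increasing order of $n$. For $n\in T$, restriction to $k_n$ is a homomorphism $G_{\mathbb{Q}}\to\operatorname{Gal}(k_n/\mathbb{Q})$ that kills $c_{n'}$ for $n'\in T\setminus\{n\}$. So $c_U$ acts on $k_n$ as $c_n\ne1$ if $n\in U$ and trivially if $n\notin U$. The restriction of $c_U$ to the compositum therefore determines $U$, and the Galois group of the compositum has at least $2^{|T|}$ elements.
\end{proof}

\section{Specialization and ramification}\label{sec:spec}

To build the elements $c_n$ we need a dictionary between the Galois group of the cover and the Galois group of a fiber, precise enough to say how an inertia group at a prime $p$ acts.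

\subsection{An equation for the cover}

Choose a generator $y$ of $\mathbb{Q}(X)/\mathbb{Q}(x)$ that is integral over $\mathbb{Z}[x]$. Its minimal polynomial $F(x,Y)$ is monic in $Y$ of degree $m$ and lies in $\mathbb{Z}[x,Y]$, since $\mathbb{Z}[x]$ is integrally closed. Let $y_1,\dots,y_m$ be the roots of $F$ in an algebraic closure of $\overline{\mathbb{Q}}(x)$, and put
\[
\Omega=\mathbb{Q}(x,y_1,\dots,y_m),\qquad \mathcal{A}=\operatorname{Gal}(\Omega/\mathbb{Q}(x)),\qquad \mathcal{G}=\operatorname{Gal}(\Omega\overline{\mathbb{Q}}/\overline{\mathbb{Q}}(x)).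
\]
Restriction to $\Omega$ gives $\mathcal{G}\subseteq\mathcal{A}\subseteq S_m$, and $\mathcal{G}$ is transitive on the $y_a$ because $X$ is geometrically irreducible. If $S=\emptyset$ then $m=1$, since $\mathbb{A}^1_{\overline{\mathbb{Q}}}$ is simply connected; the hypotheses of both theorems exclude this case.

Let $B$ be the integral closure of $\mathbb{Q}[x]$ in $\mathbb{Q}(X)$, the coordinate ring of the normalization. It is a free $\mathbb{Q}[x]$-module; let $\beta_1,\dots,\beta_m$ be a basis and $d_B(x)=\det(\operatorname{Tr}(\beta_i\beta_j))\in\mathbb{Q}[x]$ its discriminant. The fiber algebra $(B\otimes\overline{\mathbb{Q}})/(x-\theta)$ has dimension $m$; it has $m$ points if and only if it is reduced, if and only if its trace form is nondegenerate. So $S$ is the set of roots of $d_B$, and in particular $S$ is $G_{\mathbb{Q}}$-stable. Let $D\in\mathbb{Z}[x]$ be the primitive squarefree polynomial with root set $S$, of degree $r=|S|$. For $\theta\in S$ let $f_\theta\in\mathbb{Z}[x]$ be the primitive minimal polynomial of $\theta$; by Gauss's lemma $f_\theta\mid D$ in $\mathbb{Z}[x]$.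

The coordinate ring of $X$ and the ring $\mathbb{Q}[x,y]$ are finitely generated $\mathbb{Q}[x]$-modules that span $\mathbb{Q}(X)$ over $\mathbb{Q}(x)$, so they agree after inverting some nonzero $D_1\in\mathbb{Z}[x]$. Let $\mathcal{Z}$ be the finite set of integers $n$ with $D_1(n)=0$ or $\operatorname{disc}_YF(n,Y)=0$. For $n\notin\mathcal{Z}$ the points of $X$ over $n$ correspond $G_{\mathbb{Q}}$-equivariantly to the $m$ distinct roots of $F(n,Y)$, and the compositum of their fields is the splitting field $k_n$ of $F(n,Y)$. Thus $k_n/\mathbb{Q}$ is Galois and $k_n\subseteq k(N)$ for $n\le N$. If $C(x)$ is the matrix that expresses $1,y,\dots,y^{m-1}$ in the basis $\beta_i$, then $\operatorname{disc}_YF=(\det C)^2d_B$. Hence for $n\notin\mathcal{Z}$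
\begin{equation}\label{eq:fiber}
D(n)\ne0\qquad\text{and}\qquad B/(x-n)\cong\mathbb{Q}[Y]/(F(n,Y)).
\end{equation}

\subsection{The Galois group of a fiber inside $\mathcal{A}$}

Let $R=\mathbb{Z}[x,y_1,\dots,y_m]$. A \emph{specialization at $n$} is a ring homomorphism $s\colon R\to\overline{\mathbb{Q}}$ with $s(x)=n$. One exists for every integer $n$: by lying-over, the prime $(x-n)$ of $\mathbb{Z}[x]$ lies below a prime $\mathfrak{r}$ of $R$, and $R/\mathfrak{r}$ is a domain integral over $\mathbb{Z}$ and containing it, so it embeds in $\overline{\mathbb{Q}}$. Applying $s$ to $F(x,Y)=\prod_a(Y-y_a)$ shows that the $s(y_a)$ are the roots of $F(n,Y)$: a specialization is a labeling of these roots that respects all relations among the $y_a$.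

\begin{lemma}\label{lem:spec}
\begin{enumerate}
\item[(a)] Let $R'\subset\Omega$ be an $\mathcal{A}$-stable ring that contains $\mathbb{Z}[x]$ and is finitely generated and integral over it. If $s,s'\colon R'\to\overline{\mathbb{Q}}$ are ring homomorphisms with $s(x)=s'(x)=n$, then $s'=s\circ\gamma$ for some $\gamma\in\mathcal{A}$.
\item[(b)] Let $n\notin\mathcal{Z}$ and let $s$ be a specialization at $n$. For $\tau\in G_{\mathbb{Q}}$ there is a unique $\phi_s(\tau)\in\mathcal{A}$ with $\tau\circ s=s\circ\phi_s(\tau)$. The map $\phi_s\colon G_{\mathbb{Q}}\to\mathcal{A}$ is a homomorphism with kernel $G_{k_n}$, and $\phi_{s\circ\gamma}=\gamma^{-1}\phi_s\gamma$ for $\gamma\in\mathcal{A}$.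
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z_1,\dots,z_t$ generate $R'$ over $\mathbb{Z}[x]$, and let $T,U_1,\dots,U_t$ be indeterminates. The coefficients of $\prod_{\gamma\in\mathcal{A}}(T-\sum_aU_a\gamma(z_a))$ are $\mathcal{A}$-invariant elements of $R'$, so they lie in $\mathbb{Q}(x)$ and are integral over $\mathbb{Z}[x]$, so they lie in $\mathbb{Z}[x]$. Hence $s$ and $s'$ send this polynomial to the same polynomial in $\overline{\mathbb{Q}}[T,U_1,\dots,U_t]$. By unique factorization the linear factor $T-\sum_aU_as'(z_a)$ equals $T-\sum_aU_as(\gamma z_a)$ for some $\gamma$, and then $s'=s\circ\gamma$.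

(b) Existence is (a) for $R'=R$ and $s'=\tau\circ s$. For uniqueness, if $s\circ\gamma=s\circ\gamma'$ then $\gamma y_a=\gamma'y_a$ for all $a$, because the $s(y_a)$ are distinct. From $\tau_1\tau_2s=\tau_1s\,\phi_s(\tau_2)=s\,\phi_s(\tau_1)\phi_s(\tau_2)$ we see that $\phi_s$ is a homomorphism. Its kernel consists of the $\tau$ that fix every $s(y_a)$. Finally $\tau s\gamma=s\,\phi_s(\tau)\gamma=(s\gamma)(\gamma^{-1}\phi_s(\tau)\gamma)$.
\end{proof}

So $\phi_s$ identifies $\operatorname{Gal}(k_n/\mathbb{Q})$ with a subgroup of $\mathcal{A}$, and changing $s$ conjugates $\phi_s$. In particular, surjectivity of $\phi_s$ depends only on $n$.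

\begin{lemma}\label{lem:hilbert}
For all but $o(N)$ integers $1\le n\le N$ we have $n\notin\mathcal{Z}$ and $\phi_s(G_{\mathbb{Q}})=\mathcal{A}$.
\end{lemma}

\begin{proof}
Choose integers $u_a$ such that $w=\sum_au_ay_a$ generates $\Omega$ over $\mathbb{Q}(x)$, and let $\Phi(x,T)=\prod_{\gamma\in\mathcal{A}}(T-\gamma w)\in\mathbb{Z}[x,T]$ be its minimal polynomial. If $n\notin\mathcal{Z}$ and $\Phi(n,T)$ is irreducible over $\mathbb{Q}$, then its root $s(w)\in k_n$ has degree $|\mathcal{A}|$, so $|\phi_s(G_{\mathbb{Q}})|=[k_n:\mathbb{Q}]\ge|\mathcal{A}|$. By S.~D.~Cohen's quantitative form of Hilbert's irreducibility theorem, $\Phi(n,T)$ is reducible for $O(N^{1/2}\log N)$ integers $n\le N$; see \cite[Ch.~13]{Serre}.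
\end{proof}

\subsection{Inertia}

We recall the two kinds of inertia groups that will be compared.

\emph{Geometric inertia.} Let $\theta\in\overline{\mathbb{Q}}$. The group $\mathcal{G}$ permutes the places of $\Omega\overline{\mathbb{Q}}$ over $x=\theta$ transitively; their stabilizers are the \emph{inertia groups over $\theta$}, and they are conjugate in $\mathcal{G}$. Let $e=e_\theta$ be their order. The completion at such a place is $\overline{\mathbb{Q}}((z))$ with $z^e=x-\theta$, and the inertia group of the place is generated by the restriction to $\Omega\overline{\mathbb{Q}}$ of $z\mapsto\zeta z$, for any primitive $e$-th root of unity $\zeta$. A point is unramified in an extension if and only if it is unramified in the Galois closure, so $e_\theta\ge2$ exactly for $\theta\in S$. Since $F$ has rational coefficients, $\tau\in G_{\mathbb{Q}}$ acting on coefficients carries the expansions of the $y_a$ at $\theta$ to expansions at $\tau\theta$; hence $e_\theta$ depends only on the $G_{\mathbb{Q}}$-orbit of $\theta$.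

\emph{Arithmetic inertia.} A place $\mathfrak{P}$ of $\overline{\mathbb{Q}}$ over a prime $p$ comes from an embedding $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$, and its inertia group $I_{\mathfrak{P}}\subset G_{\mathbb{Q}}$ is the image of $\operatorname{Gal}(\overline{\mathbb{Q}}_p/\mathbb{Q}_p^{\mathrm{ur}})$, where $\mathbb{Q}_p^{\mathrm{ur}}$ is the maximal unramified extension of $\mathbb{Q}_p$. We call an element of some $I_{\mathfrak{P}}$ an \emph{inertia element at $p$}. Conjugates in $G_{\mathbb{Q}}$ of inertia elements at $p$ are inertia elements at $p$, and if an inertia element at $p$ acts nontrivially on a Galois number field, then $p$ ramifies in that field.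

The next lemma says that a large prime $p$ ramifies in $k_n$ only if $n$ is $p$-adically close to a branch point $\theta$, and that inertia at $p$ then winds $v$ times around $\theta$, where $v$ is the order of contact.

\begin{lemma}\label{lem:ram}
There is $p_0$ such that for all primes $p>p_0$ and all integers $n\notin\mathcal{Z}$ the following hold.
\begin{enumerate}
\item[(a)] If $p\nmid D(n)$, then $p$ is unramified in $k_n$.
\item[(b)] The leading coefficient of $D$ is prime to $p$. If $p\mid D(n)$, then for every place $\mathfrak{P}$ over $p$ there is a unique $\theta\in S$ with $|n-\theta|_{\mathfrak{P}}<1$. Put $v=v_p(f_\theta(n))$. There are $\sigma\in I_{\mathfrak{P}}$ and a generator $g\in\mathcal{G}$ of an inertia group over $\theta$ such that, for every specialization $s$ at $n$, the element $\phi_s(\sigma)$ is conjugate in $\mathcal{A}$ to $g^v$.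
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $d_B=c\prod f_\theta^{\,j_\theta}$ with $c\in\mathbb{Q}^*$, the product being over representatives of the $G_{\mathbb{Q}}$-orbits in $S$. Exclude the finitely many primes $p$ that divide the numerator or denominator of $c$, or a denominator in the polynomials that express $1$ and the products $\beta_i\beta_j$ in the basis $\beta_1,\dots,\beta_m$. For any other $p$, the module $\bigoplus_i\mathbb{Z}_{(p)}[x]\beta_i$ is a ring, and its quotient by $x-n$ is a $\mathbb{Z}_{(p)}$-algebra $\mathcal{O}$, free of rank $m$, with discriminant $d_B(n)$. By \eqref{eq:fiber}, $\mathcal{O}\otimes\mathbb{Q}\cong\mathbb{Q}[Y]/(F(n,Y))$ is a product of number fields $K_i$. If $p\nmid D(n)$, then $d_B(n)$ is a $p$-adic unit. The discriminant of $\mathcal{O}$ is, up to a unit, $\prod_i\operatorname{disc}(K_i)$ times the square of the index of $\mathcal{O}$ in its integral closure. So $p\nmid\operatorname{disc}(K_i)$, and $p$ is unramified in every $K_i$, hence in the compositum $k_n$ of their conjugates.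

(b) The idea is that $n$ lies in the $p$-adic disc of convergence of the expansions of the $y_a$ at $\theta$, so that the roots of $F(n,Y)$ can be written down.

For each $\theta\in S$ fix a place over $\theta$, so that $\Omega\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}((z))$ with $z^{e_\theta}=x-\theta$. The $y_a$ are integral over $\mathbb{Z}[x]$, so $y_a=y_a(z)\in\overline{\mathbb{Q}}[[z]]$. Their coefficients lie in a number field, because $G_{\mathbb{Q}(\theta)}$ acting on coefficients permutes the $m$ roots of $F(\theta+z^{e_\theta},Y)$ and a subgroup of finite index fixes them all. Eisenstein's theorem states that for a power series $\sum_jc_jz^j\in\overline{\mathbb{Q}}[[z]]$ algebraic over $\overline{\mathbb{Q}}(z)$ there is an integer $b\ge1$ such that every $b^{j+1}c_j$ is an algebraic integer. So the coefficients are integral at all places over all but finitely many $p$. Let $K_0$ be a number field that contains $S$, all these coefficients, and the $e_\theta$-th roots of unity for all $\theta\in S$. Choose $p_0$ so that every $p>p_0$ satisfies (a), is unramified in $K_0$, divides no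 $e_\theta$, divides neither the leading coefficient nor the discriminant of $D$, and has all coefficients $p$-integral.

Let $p>p_0$ divide $D(n)$ and embed $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$ by $\mathfrak{P}$. The roots of $D$ are integral and their differences are units. As $|D(n)|<1$, some $\theta\in S$ has $|n-\theta|<1$, and then $n-\theta'$ is a unit for all other $\theta'\in S$. The leading coefficient of $f_\theta$ divides that of $D$, so $v_p(n-\theta)=v_p(f_\theta(n))=v$, which is finite by \eqref{eq:fiber}. Put $e=e_\theta$. Since $K_0\subset\mathbb{Q}_p^{\mathrm{ur}}$, we can write $n-\theta=p^v\epsilon$ with $\epsilon$ a unit of $\mathbb{Q}_p^{\mathrm{ur}}$. As $p\nmid e$ and the residue field is algebraically closed, Hensel's lemma gives $\epsilon^{1/e}\in\mathbb{Q}_p^{\mathrm{ur}}$. Fix a root $p^{1/e}$ and put $\varpi=(p^{1/e})^v\epsilon^{1/e}$. Then $\varpi^e=n-\theta$ and $|\varpi|<1$.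

A power series with integral coefficients in $K_0$ converges at $z=\varpi$, in a finite extension of $\mathbb{Q}_p$, and evaluation at $\varpi$ is a ring homomorphism. Its restriction $s_0$ to $R$ has $s_0(x)=\theta+\varpi^e=n$ and $s_0(y_a)=y_a(\varpi)$, which is a root of $F(n,Y)$ and so lies in $\overline{\mathbb{Q}}$. Thus $s_0$ is a specialization at $n$. The extension $\mathbb{Q}_p^{\mathrm{ur}}(p^{1/e})/\mathbb{Q}_p^{\mathrm{ur}}$ is cyclic of degree $e$, so there is $\sigma\in\operatorname{Gal}(\overline{\mathbb{Q}}_p/\mathbb{Q}_p^{\mathrm{ur}})$ with $\sigma(p^{1/e})=\zeta p^{1/e}$ and $\zeta$ a primitive $e$-th root of unity. Then $\sigma(\varpi)=\zeta^v\varpi$, and $\sigma$ is continuous and fixes $K_0$. Let $g\in\mathcal{G}$ be the restriction of $z\mapsto\zeta z$, so that $(g^vy_a)(z)=y_a(\zeta^vz)$. Then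
\[
\sigma(s_0(y_a))=y_a(\sigma\varpi)=y_a(\zeta^v\varpi)=s_0(g^vy_a),
\]
that is, $\phi_{s_0}(\sigma)=g^v$. By Lemma~\ref{lem:spec}, any other specialization $s$ at $n$ changes this element by conjugation in $\mathcal{A}$.
\end{proof}

\section{Rational branch points and a nonabelian group}\label{sec:nonab}

We prove Theorem~\ref{thm:main} when $S=\{\theta_1,\dots,\theta_r\}\subset\mathbb{Q}$ and $\mathcal{G}$ is nonabelian. Let $L_i(x)=b_ix-a_i\in\mathbb{Z}[x]$ be primitive with root $\theta_i$, so that $D=\pm\prod_iL_i$ and $f_{\theta_i}=\pm L_i$. With $H=\max_i(|a_i|+|b_i|)$ we have $|L_i(n)|\le HN$ for $1\le n\le N$. Consequently,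
\begin{equation}\label{eq:oneprime}
\begin{minipage}{0.8\textwidth}
if $1\le n\le N$ and $L_i(n)\ne0$, then $L_i(n)$ has at most one prime factor $p>\sqrt{HN}$, and $v_p(L_i(n))=1$ for such a factor.
\end{minipage}
\end{equation}
We take $N$ so large that $\sqrt{HN}>p_0$; then no prime $p>\sqrt{HN}$ divides any $b_i$.

\subsection*{Noncommuting inertia at two different branch points}
Embed $\overline{\mathbb{Q}}\subset\mathbb{C}$. By Riemann's existence theorem, $\mathcal{G}$ is the monodromy group of the topological covering of $\mathbb{C}\setminus S$ defined by the normalization of $X$. The group $\pi_1(\mathbb{C}\setminus S)$ is free on standard loops, the $i$-th of which goes once around $\theta_i$; the image $h_i\in\mathcal{G}$ of the $i$-th loop generates an inertia group over $\theta_i$, and $h_1,\dots,h_r$ generate $\mathcal{G}$. Since $\mathcal{G}$ is nonabelian, two of these generators do not commute, say $h_i$ and $h_j$, and necessarily $i\ne j$. This is where the hypothesis on $\mathcal{G}$ is used, and $i\neq j$ matters: by \eqref{eq:oneprime} one linear form supplies at most one prime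 above $\sqrt{HN}$, and we need two.

\subsection*{The set $V$}
Let $\mathcal{N}_i$ be the set of $1\le n\le N$ such that $L_i(n)\ne0$ and $L_i(n)$ has a prime factor $p\in(\sqrt{HN},N]$. For such a prime $p$ the condition $p\mid L_i(n)$ is one residue class modulo $p$, which contains at least $N/p-1$ integers of $[1,N]$, at most one of them a zero of $L_i$. By \eqref{eq:oneprime} no $n$ is counted for two primes. Mertens' formula $\sum_{p\le t}1/p=\log\log t+C+o(1)$ gives
\[
|\mathcal{N}_i|\ge\sum_{\sqrt{HN}<p\le N}\Big(\frac Np-2\Big)=N\log\frac{\log N}{\log\sqrt{HN}}+o(N)=(\log2+o(1))N .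
\]
The same holds for $\mathcal{N}_j$, so $|\mathcal{N}_i\cap\mathcal{N}_j|\ge(2\log2-1-o(1))N$. Let $V$ be the set of $n\in\mathcal{N}_i\cap\mathcal{N}_j$ with $n\notin\mathcal{Z}$ and $\phi_s(G_{\mathbb{Q}})=\mathcal{A}$. As $2\log2-1>0.38$, Lemma~\ref{lem:hilbert} gives $|V|\ge N/3$ for large $N$.

\subsection*{The elements $c_n$}
Let $n\in V$, let $p\mid L_i(n)$ and $q\mid L_j(n)$ be the primes above, and fix a specialization $s$ at $n$. We have $p\ne q$, for otherwise $\theta_i$ and $\theta_j$ would both be $p$-adically close to $n$, against the uniqueness in Lemma~\ref{lem:ram}(b). That lemma, with $\theta=\theta_i$ and $v=1$, gives an inertia element $\sigma$ at $p$ such that $\phi_s(\sigma)$ is $\mathcal{A}$-conjugate to a generator of an inertia group over $\theta_i$. These groups are all conjugate to $\langle h_i\rangle$, so $\phi_s(\sigma)=\gamma h\gamma^{-1}$ with $h$ a generator of $\langle h_i\rangle$ and $\gamma\in\mathcal{A}$. A conjugate of $h$ might commute with the element obtained from $q$, so we must remove $\gamma$, and this is why $\phi_s$ was required to be onto: write $\gamma=\phi_s(\tau)$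 and put $\sigma_p=\tau^{-1}\sigma\tau$. This is an inertia element at $p$ with $\phi_s(\sigma_p)=h$. The same argument with $(j,q)$ in place of $(i,p)$ gives an inertia element $\sigma_q$ at $q$ such that $h'=\phi_s(\sigma_q)$ generates $\langle h_j\rangle$. If $h$ and $h'$ commuted, so would their powers $h_i$ and $h_j$. Hence $c_n=[\sigma_p,\sigma_q]$ has $\phi_s(c_n)=[h,h']\ne1$ and acts nontrivially on $k_n$.

\subsection*{How many fibers $c_n$ moves}
Suppose that $c_n$ acts nontrivially on $k_{n'}$ with $n'\in V$. Then both $\sigma_p$ and $\sigma_q$ act nontrivially on $k_{n'}$, so $p$ and $q$ ramify in $k_{n'}$. By Lemma~\ref{lem:ram}(a), $p\mid L_a(n')$ and $q\mid L_b(n')$ for some $a,b$. For given $(a,b)$ this determines $n'$ modulo $pq>HN\ge N$, hence determines $n'$. So $c_n$ moves at most $r^2$ of the fields $k_{n'}$, and Lemma~\ref{lem:indep} with $M=r^2$ gives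
\[
[k(N):\mathbb{Q}]\ge2^{N/(3(2r^2+1))}
\]
for large $N$. This proves Theorem~\ref{thm:main} in this case.

\section{An irrational branch point}\label{sec:irr}

Now let $\theta_0\in S\setminus\mathbb{Q}$, with no hypothesis on $\mathcal{G}$. Put $f=f_{\theta_0}$, which has degree at least $2$. By Lemma~\ref{lem:ram}(b), inertia at a prime $p\mid f(n)$ acts through $g^v$ with $v=v_p(f(n))$ and $g$ of order $e_{\theta_0}$. To be sure that $g^v\ne1$, we fix a prime $\ell\mid e_{\theta_0}$ and ask that $\ell\nmid v$.

Let $N\ge p_0$, and let $V$ be the set of $1\le n\le N$, $n\notin\mathcal{Z}$, for which there is a prime $p_n>N$ with $\ell\nmid v_{p_n}(f(n))$. By Proposition~\ref{prop:A} and the finiteness of $\mathcal{Z}$, we have $|V|\ge c_1N$ for some $c_1>0$ and all large $N$. Let $n\in V$ and fix a place $\mathfrak{P}$ over $p_n$. Then $p_n\mid f(n)\mid D(n)$. Since the leading coefficient of $f$ is prime to $p_n$, some root of $f$ is $\mathfrak{P}$-adically close to $n$, and by uniqueness this root is the point $\theta$ of Lemma~\ref{lem:ram}(b). It is a conjugate of $\theta_0$, so $f_\theta=\pm f$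 and $e_\theta=e_{\theta_0}$. The lemma gives an inertia element $c_n$ at $p_n$ with $\phi_s(c_n)$ conjugate to $g^v$, where $\ell$ divides the order of $g$ and does not divide $v$. So $c_n$ acts nontrivially on $k_n$.

If $c_n$ acts nontrivially on $k_{n'}$ with $n'\in V$, then $p_n$ ramifies in $k_{n'}$, and $p_n\mid D(n')$ by Lemma~\ref{lem:ram}(a). The polynomial $D$ is primitive of degree $r$, so it has at most $r$ roots modulo $p_n$, and each class modulo $p_n>N$ contains at most one integer of $[1,N]$. Lemma~\ref{lem:indep} with $M=r$ gives $[k(N):\mathbb{Q}]\ge2^{c_1N/(2r+1)}$. Together with Section~\ref{sec:nonab}, this proves Theorem~\ref{thm:main}, once Proposition~\ref{prop:A} is established.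

\section{Large primes dividing $f(n)$ to a power prime to $\ell$}\label{sec:A}

Throughout this section $f=\sum_{i=0}^df_ix^i$ and $\ell$ are as in Proposition~\ref{prop:A}, implied constants may depend on $f$ and $\ell$, and $N$ is large. Replacing $f$ by $-f$, we assume $f_d>0$. Fix an integer $n_0\ge1$ with $f(\xi)>0$ for all real $\xi\ge n_0$, and $C_0$ with $|f(n)|\le C_0N^d$ for $1\le n\le N$. For $n_0\le n\le N$ write
\[
f(n)=A_nB_n,\qquad A_n=\prod_{p\le N}p^{v_p(f(n))},\qquad E=\{n_0\le n\le N:\ B_n\text{ is an }\ell\text{-th power}\}.
\]
If $n\in[n_0,N]$ is not in $E$, some prime $p>N$ has $\ell\nmid v_p(f(n))$. So we must show that $E$ misses at least $cN$ integers of $[n_0,N]$.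

The proof plays an upper bound for $\sum\log A_n$ against lower bounds for $A_n$ on $E$. On average $\log A_n$ is at most $\log N$ (Lemma~\ref{lem:mean}). On $E$ we have $f(n)=A_nb^\ell$, and a sieve shows that $A_n$ is almost never smaller than $N^{1-\delta}$ (Lemma~\ref{lem:sieve}). These two bounds just meet: they allow $E$ to be everything, with $A_n=N^{1+o(1)}$ for almost all $n$. The contradiction comes from a gain on a set of positive density, on which $A_n>N^{1+2\varepsilon}$ for almost all elements of $E$ (Lemma~\ref{lem:key}).

\subsection{Roots of $f$ modulo $a$}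

Let $\rho(a)$ be the number of roots of $f$ modulo $a$; it is multiplicative. Let $\Delta=\operatorname{Res}(f,f')$, a nonzero integer that is divisible by $f_d$ and lies in $f\mathbb{Z}[x]+f'\mathbb{Z}[x]$. For $p\nmid\Delta$, the reduction of $f$ modulo $p$ is therefore separable of degree $d$.

\begin{lemma}\label{lem:rho}
\begin{enumerate}
\item[(a)] $\rho(p^i)\le d\,p^{2v_p(\Delta)}$ for all primes $p$ and $i\ge1$. Hence $\rho(p^i)\le d\Delta^2$ always, $\rho(p^i)\le d$ if $p\nmid\Delta$, and $\rho(a)\ll_\eta a^\eta$ for every $\eta>0$.
\item[(b)] $\sum_{p\le t}\rho(p)\frac{\log p}p=\log t+O(1)$ and $\sum_{p\le t}\frac{\rho(p)}p=\log\log t+C_f+o(1)$ for a constant $C_f$.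
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $j=v_p(\Delta)$. If $i\le2j$, then $\rho(p^i)\le p^{2j}$. Let $i>2j$ and $p^i\mid f(n)$. Then $v_p(f'(n))\le j$, since otherwise $p^{j+1}$ would divide $f(n)$, $f'(n)$ and so $\Delta$. As $v_p(f(n))>2v_p(f'(n))$, Hensel's lemma gives a root $\alpha\in\mathbb{Z}_p$ of $f$ with $v_p(n-\alpha)\ge i-j$. There are at most $d$ roots $\alpha$, and a class modulo $p^{i-j}$ splits into $p^j$ classes modulo $p^i$, so $\rho(p^i)\le dp^j$. By multiplicativity $\rho(a)\le\Delta^2d^{\omega(a)}$, where $\omega(a)$ is the number of prime divisors of $a$, and $d^{\omega(a)}\ll_\eta a^\eta$ because $d\le p^\eta$ for all but finitely many $p$.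

(b) Here irreducibility is used. For all but finitely many $p$, Dedekind's theorem identifies $\rho(p)$ with the number of primes of degree one over $p$ in the number field $\mathbb{Q}[x]/(f)$. Landau's analog of Mertens' theorem for this field, a consequence of the prime ideal theorem, states that $\sum_{\mathrm{N}\mathfrak{p}\le t}\log\mathrm{N}\mathfrak{p}/\mathrm{N}\mathfrak{p}=\log t+O(1)$. The primes of degree at least $2$ contribute at most $d^2\sum_p\log p/p^2=O(1)$. This gives the first formula, and partial summation gives the second.
\end{proof}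

\subsection{The two bounds that meet}

\begin{lemma}\label{lem:mean}
$\sum_{n_0\le n\le N}\log A_n\le N\log N+O(N)$.
\end{lemma}

\begin{proof}
We have $\log A_n=\sum_{p\le N}\log p\cdot\#\{i\ge1:p^i\mid f(n)\}$, and $0<f(n)\le C_0N^d$. A class modulo $p^i$ contains at most $N/p^i+1$ integers of $[1,N]$. So the sum is at most
\[
\sum_{p\le N}\log p\sum_{i\ge1,\ p^i\le C_0N^d}\rho(p^i)\Big(\frac N{p^i}+1\Big).
\]
The terms $N\rho(p)\log p/p$ give $N\log N+O(N)$ by Lemma~\ref{lem:rho}(b). The terms $N\rho(p^i)\log p/p^i$ with $i\ge2$ give at most $d\Delta^2N\sum_p\log p/(p(p-1))=O(N)$. For each $p$ there are at most $\log(C_0N^d)/\log p$ values of $i$, so the terms ``$+1$'' give at most $d\Delta^2\pi(N)\log(C_0N^d)=O(N)$.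
\end{proof}

For the lower bound we fix $A_n=a$. Then $n$ runs through $\rho(a)$ progressions of length about $N/a$, and $f(n)/a$ must be an $\ell$-th power, a condition that removes a fixed proportion of the classes modulo many primes $q$. We use two standard tools. \emph{Weil's bound}: if $q$ is prime, $\chi$ is a multiplicative character of $\mathbb{F}_q$ of order $\ell$ with $\chi(0)=0$, and $\bar f\in\mathbb{F}_q[x]$ is separable of degree $d\ge1$, then $|\sum_{n\in\mathbb{F}_q}\chi(\bar f(n))|\le(d-1)\sqrt q$. \emph{Montgomery's large sieve}: a set of integers in an interval of $M$ integers that avoids $r_q<q$ classes modulo each prime $q\le Q$ has at most $(M+Q^2)\big/\sum_{q\le Q}\frac{r_q}{q-r_q}$ elements.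

\begin{lemma}\label{lem:sieve}
For every fixed $\delta\in(0,1)$, the number of $n\in E$ with $A_n\le N^{1-\delta}$ is $o(N)$.
\end{lemma}

\begin{proof}
Fix $a\le N^{1-\delta}$ and a root $u\in[0,a)$ of $f$ modulo $a$, and count the $n=u+aj\in E$ with $A_n=a$. Here $0\le j\le N/a$, an interval of at most $2N/a$ integers, and $f(n)=ab^\ell$ with $b\in\mathbb{Z}$. Let $q\equiv1\pmod\ell$ be a prime with $q\nmid a\Delta$. The map $j\mapsto u+aj$ is a bijection modulo $q$, and $a^{-1}f(n)$ must be $0$ or a nonzero $\ell$-th power modulo $q$. The first case allows at most $d$ classes. For the second, sum over the $\ell$ characters with $\chi^\ell=1$; the nontrivial ones have order $\ell$ since $\ell$ is prime, and the number of classes is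
\[
\frac1\ell\sum_{\chi^\ell=1}\ \sum_{n\bmod q}\chi(a^{-1}f(n))\le\frac q\ell+d\sqrt q .
\]
So at most $q/2+d\sqrt q+d\le\frac34q$ classes are allowed when $q\ge q_0(d)$. If no class is allowed there is nothing to count; otherwise $q/4\le r_q<q$ and $r_q/(q-r_q)\ge\frac13$. Take $Q=\sqrt{N/a}\ge N^{\delta/2}$. By the prime number theorem for progressions there are $\gg Q/\log Q$ primes $q\le Q$ with $q\equiv1\pmod\ell$; those below $q_0$ or dividing $a\Delta$ number $O(\log N)$, which is negligible against $N^{\delta/2}/\log N$. The large sieve bounds the number of $j$ by $O_\delta(Q^2\cdot\log Q/Q)=O_\delta(\sqrt{N/a}\,\log N)$. Summing over $u$ and $a$ with $\rho(a)\ll a^{\delta/4}$, we find at most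
\[
\ll N^{1/2}\log N\sum_{a\le N^{1-\delta}}a^{\delta/4-1/2}\ll N^{\frac12+(1-\delta)(\frac12+\frac\delta4)}\log N\le N^{1-\delta/4}\log N
\]
values of $n$, since $(1-\delta)(\frac12+\frac\delta4)=\frac12-\frac\delta4-\frac{\delta^2}4$.
\end{proof}

\begin{remark}
If $d\le\ell$, these two lemmas suffice. Indeed, if $n\in E$ and $B_n>1$, then $B_n>N^\ell\ge N^d$ and $A_n<C_0$, which happens for $o(N)$ values of $n$ by Lemma~\ref{lem:sieve}. For the other $n\in E$ we have $A_n=f(n)$, and $\log f(n)\ge(d-o(1))\log N$ for $n>N/\log N$, so Lemma~\ref{lem:mean} gives $|E|\le(1/d+o(1))N$. For $d=3$ and $\ell=2$ the two lemmas do not exclude that $f(n)=A_nb^2$ with $A_n$ and $b$ both of size $N^{1+o(1)}$.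
\end{remark}

\subsection{The gain}

Consider those $n$ for which $f(n)$ has a prime factor $p$ slightly below $N$ on the logarithmic scale, say $N^{1-2\varepsilon}<p\le N^{1-\varepsilon}$. They have positive density. If such an $n$ lies in $E$ and $A_n$ is not much larger than $N$, then $f(n)=p\,a\,b^\ell$ with $a$ as small as $N^{4\varepsilon}$. Moreover $n=u+jp$ with $u$ a root of $f$ modulo $p$ and $j<N^{2\varepsilon}$. So $j$ and $a$ take few values, and several such $n$ in the same progression impose several rigid conditions on the single point $(u,p)\in\mathbb{Z}^2$. We shall show that few points satisfy them. Fix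
\[
\nu=24d+1,\qquad K=\frac{\nu(\nu+1)}2,\qquad\varepsilon=\frac1{32K},\qquad\kappa=\frac{\varepsilon}{2d}.
\]
Call a prime $p$ \emph{medium} if $N^{1-2\varepsilon}<p\le N^{1-\varepsilon}$; medium primes exceed $N^{1/2}$, and $\rho(p)\le d$ for them. Let
\begin{align*}
\mathcal{D}&=\{n_0\le n\le N:\ p\mid f(n)\text{ for some medium }p\},\\
\mathcal{D}'&=\{n\in E:\ p\mid f(n)\text{ and }A_n\le pN^{4\varepsilon}\text{ for some medium }p\}.
\end{align*}

\begin{lemma}\label{lem:D}
$|\mathcal{D}|\ge(\kappa-o(1))N$.
\end{lemma}

\begin{proof}
A class modulo $p$ contains at least $(N-n_0)/p-1$ integers of $[n_0,N]$. By Lemma~\ref{lem:rho}(b), the number of pairs $(p,n)$ with $p$ medium, $n_0\le n\le N$ and $p\mid f(n)$ is at least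
\[
\sum_{p\text{ medium}}\rho(p)\Big(\frac{N-n_0}p-1\Big)=N\log\frac{1-\varepsilon}{1-2\varepsilon}+o(N)\ge(\varepsilon-o(1))N,
\]
because $\log\frac{1-\varepsilon}{1-2\varepsilon}=\int_{1-2\varepsilon}^{1-\varepsilon}dt/t\ge\varepsilon$. A product of $2d+1$ medium primes exceeds $N^{d+1/2}>C_0N^d$, so each $n$ occurs in at most $2d$ pairs.
\end{proof}

\begin{lemma}\label{lem:key}
$|\mathcal{D}'|=o(N)$.
\end{lemma}

We postpone the proof and finish the argument.

\begin{proof}[Proof of Proposition~\ref{prop:A}]
Let $\eta N$ be the number of integers of $[n_0,N]$ outside $E$, so $|E|=(1-\eta)N-O(1)$ and $|E\cap\mathcal{D}|\ge(\kappa-\eta-o(1))N$ by Lemma~\ref{lem:D}. Put $\delta=\varepsilon\kappa$. If $n\in(E\cap\mathcal{D})\setminus\mathcal{D}'$, then $A_n>pN^{4\varepsilon}>N^{1+2\varepsilon}$ for a medium $p$; by Lemma~\ref{lem:key} this covers all but $o(N)$ elements of $E\cap\mathcal{D}$. By Lemma~\ref{lem:sieve} all but $o(N)$ elements of $E$ have $A_n>N^{1-\delta}$, and always $A_n\ge1$. With Lemma~\ref{lem:mean},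
\begin{align*}
1+o(1)\ \ge\ \frac1{N\log N}\sum_{n\in E}\log A_n&\ge(1-\delta)\frac{|E|}N+(2\varepsilon+\delta)\frac{|E\cap\mathcal{D}|}N-o(1)\\
&\ge(1-\delta)(1-\eta)+2\varepsilon(\kappa-\eta)-o(1).
\end{align*}
Since $(1-\delta)(1-\eta)\ge1-\delta-\eta$, this gives $\eta(1+2\varepsilon)\ge2\varepsilon\kappa-\delta-o(1)=\varepsilon\kappa-o(1)$. As $1+2\varepsilon<2$, we obtain $\eta\ge\varepsilon\kappa/2$ for all large $N$.
\end{proof}

\subsection{Integer points on a plane curve}

The proof of Lemma~\ref{lem:key} will place the points $(u,p)$ on a small number of algebraic curves of bounded degree whose coefficients we do not control. We need a bound for integer points that saves a power and depends only on the degree. Convexity gives one.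

\begin{lemma}\label{lem:convex}
For each $e\ge2$ there is $C_e$ such that, if $g\in\mathbb{R}[u,v]$ is irreducible over $\mathbb{C}$ of degree $e$ and $M\ge1$, the curve $g=0$ contains at most $C_eM^{2/3}$ integer points in $[0,M]^2$.
\end{lemma}

\begin{proof}
We first cut the curve into boundedly many strictly convex or concave arcs. A polynomial in $u$ alone of degree $\ge2$ is reducible over $\mathbb{C}$, so $g$ involves $v$; let $g_0(u)$ be its leading coefficient in $v$. The derivative $g_v$ is nonzero of lower degree, so $g\nmid g_v$. Near a complex point of the curve with $g_v\ne0$, the curve is a graph $v=\varphi(u)$. Differentiating $g(u,\varphi(u))=0$ twice gives $\varphi'=-g_u/g_v$ and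
\[
\varphi''=-J/g_v^3,\qquad J=g_{uu}g_v^2-2g_{uv}g_ug_v+g_{vv}g_u^2 .
\]
If $g\mid J$, then $\varphi$ is affine, $g$ vanishes on the line $v=\varphi(u)$ and is divisible by $v-\varphi(u)$, which is impossible for $e\ge2$. So $g\nmid g_vJ$, and by B\'ezout's theorem the curves $g=0$ and $g_vJ=0$ have $O_e(1)$ common complex points. Let $\Xi\subset\mathbb{R}$ consist of the real zeros of $g_0$ and the real numbers that are $u$-coordinates of these common points; $|\Xi|=O_e(1)$. A line $u=\xi$ contains at most $e$ points of the curve, since $u-\xi\nmid g$. For $u$ in one of the $O_e(1)$ intervals that make up $\mathbb{R}\setminus\Xi$, the polynomial $g(u,\cdot)$ has constant degree and simple roots, so over that interval the real curve is a disjoint union of at most $e$ graphs of smooth functions $\varphi$, and $\varphi''$ has no zero.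

Let $Q_0,\dots,Q_t$ be the integer points of one such graph in $[0,M]^2$, ordered by $u$. The vectors $Q_i-Q_{i-1}$ have strictly monotone slopes, so they are distinct, and their $v$-components change sign at most once. Hence the sum of their $\|\cdot\|_1$-norms is at most $M+2M$. For $T\ge1$ there are at most $(2T+1)^2\le9T^2$ integer vectors of norm at most $T$. If $t\ge18$, take $T=(t/18)^{1/2}$, so that $9T^2=t/2$: at least $t/2$ of the vectors have norm larger than $T$, whence $3M\ge tT/2$ and $t\ll M^{2/3}$.
\end{proof}

\subsection{Proof of Lemma~\ref{lem:key}}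

\subsubsection*{Reduction to rich progressions}
For $n\in\mathcal{D}'$ fix a medium prime $p$ as in the definition and write $n=u+jp$ with $0\le u<p$ and $0\le j\le N/p<N^{2\varepsilon}$. Then $u$ is a root of $f$ modulo $p$, so there are at most $d$ choices of $u$ for each $p$. Group the elements of $\mathcal{D}'$ by the pair $(u,p)$. Groups with at most $K$ elements contain at most $Kd\,\pi(N^{1-\varepsilon})=o(N)$ elements in all. Let $\mathcal{H}$ be the set of pairs $(u,p)$ whose group has at least $K+1$ elements. A group has at most $N^{2\varepsilon}+1$ elements, so it suffices to prove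
\begin{equation}\label{eq:H}
|\mathcal{H}|\ll N^{1-3\varepsilon}.
\end{equation}
The trivial bound $|\mathcal{H}|\le d\,\pi(N^{1-\varepsilon})$ is not enough.

For each $(u,p)\in\mathcal{H}$ choose $K$ elements $n_i=u+j_ip$ of its group with $1\le j_1<\dots<j_K\le N^{2\varepsilon}$, and put $a_i=A_{n_i}/p$. This is a positive integer, since $p\le N$ divides $f(n_i)$, and $a_i\le N^{4\varepsilon}$. As $B_{n_i}$ is a positive $\ell$-th power,
\begin{equation}\label{eq:system}
f(u+j_ip)=p\,a_i\,b_i^\ell,\qquad b_i\in\mathbb{Z}_{>0}\qquad(1\le i\le K).
\end{equation}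
Call $(j_i,a_i)_{i\le K}$ the \emph{pattern} of $(u,p)$. There are at most $(N^{2\varepsilon}N^{4\varepsilon})^K=N^{3/16}$ patterns. Each medium $p$ lies in a range $\Lambda\le p<2\Lambda$ with $\Lambda=2^iN^{1-2\varepsilon}\le N^{1-\varepsilon}$, $i\ge0$, and there are $O(\log N)$ such ranges. Fix a pattern and a range, and let $\mathcal{H}'\subset\mathcal{H}$ be the corresponding subset, assumed nonempty. We shall cover $\mathcal{H}'$ by $O(N^{1/16})$ cells, each with $O(N^{2/3})$ points, uniformly in the pattern and the range. Then
\[
|\mathcal{H}|\ll N^{3/16+1/16+2/3}\log N=N^{11/12}\log N,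
\]
and \eqref{eq:H} follows because $3\varepsilon<\frac1{12}$. This budget explains the parameters: $\nu$ is chosen first, to make the number of cells small, and then $\varepsilon$, to make the number of patterns small.

\subsubsection*{Smooth functions with integer values}
With the pattern fixed, \eqref{eq:system} says that $K$ fixed smooth functions take integer values at every point of $\mathcal{H}'$. Rescale to the rectangle $\mathcal{Q}=[0,2]\times[1,2]$, which contains the points $(u/\Lambda,p/\Lambda)$, and define
\[
\psi_i(s,t)=\left(\frac{f(\Lambda(s+j_it))}{\Lambda t\,a_i}\right)^{1/\ell}\qquad(1\le i\le K),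
\]
with the positive real root; the argument of $f$ is at least $\Lambda>n_0$ on $\mathcal{Q}$. Then $\psi_i(u/\Lambda,p/\Lambda)=b_i\in\mathbb{Z}$ for $(u,p)\in\mathcal{H}'$. Let $w=d/\ell\le d/2$. We claim that all partial derivatives of $\psi_i$ of order at most $\nu$ are $\ll N^w$ on $\mathcal{Q}$. For large $\xi$ we have $f(\xi)^{1/\ell}=\xi^w(f_d+f_{d-1}\xi^{-1}+\dots+f_0\xi^{-d})^{1/\ell}$, which is $\xi^w$ times a convergent power series in $1/\xi$; so its $\alpha$-th derivative is $O_\alpha(\xi^{w-\alpha})$. Let $j=j_i$ and $\xi=\Lambda(s+jt)$. Then $\Lambda\le\Lambda j\le\xi\le\Lambda(2+2j)\le4\Lambda j\le4N$, where $\Lambda j\le pj\le N$ for any $(u,p)\in\mathcal{H}'$. By the chain rule,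
\[
\partial_s^\alpha\partial_t^\beta\big[f(\Lambda(s+jt))^{1/\ell}\big]\ll\Lambda^\alpha(\Lambda j)^\beta\xi^{w-\alpha-\beta}\le\xi^w\ll N^w .
\]
The remaining factor is $(\Lambda a_i)^{-1/\ell}t^{-1/\ell}$ with $\Lambda a_i\ge1$, and its derivatives of order at most $\nu$ are bounded on $[1,2]$. Leibniz's rule gives the claim.

\subsubsection*{A determinant that vanishes}
Let $P_1,\dots,P_K$ be rescaled points of $\mathcal{H}'$ in a square cell of side $\tau\le1$ in $\mathcal{Q}$ with corner $P_0$. The determinant $\det(\psi_i(P_h))_{i,h}$ is an integer, and it is small because its columns are nearly equal. To see how small, suppose for a moment that there are three functions. The columns are $c+c's_h+c''t_h+O(N^w\tau^2)$, where $(s_h,t_h)=P_h-P_0$ and $c,c',c''$ are fixed vectors of size $\ll N^w$. In the multilinear expansion $c$ can be used for one column only, so the other two columns contribute at least a factor $\tau$ each, and the determinant is $\ll N^{3w}\tau^2$. With more functions the exponent of $\tau$ grows faster than the exponent of $N^w$.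

In general, Taylor's formula gives $\psi_i(P)=\sum_{|\alpha|<\nu}c_{i\alpha}(P-P_0)^\alpha+O(N^w\tau^\nu)$ with $c_{i\alpha}\ll N^w$, the sum being over monomials in two variables of degree less than $\nu$. So column $h$ is a sum of the vectors $(c_{i\alpha})_i\,(P_h-P_0)^\alpha$ and a remainder vector. Expand the determinant multilinearly. A term in which two columns use the same $\alpha$ vanishes, since these columns are proportional. There are $\mu+1$ monomials of degree $\mu$, hence exactly $K$ of degree less than $\nu$, and the sum of their degrees is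
\[
\Theta=\sum_{\mu<\nu}\mu(\mu+1)=\frac{(\nu-1)\nu(\nu+1)}3 .
\]
A surviving term omits as many monomials as it uses remainders, and a remainder carries $\tau^\nu$, a higher power than any omitted monomial. So each surviving term is $\ll N^{wK}\tau^\Theta$, and $|\det(\psi_i(P_h))|\le C_1N^{wK}\tau^\Theta$. Take $\tau=1/\lceil C_2N^{wK/\Theta}\rceil$ with $C_2\ge1$ and $C_2^\Theta>C_1$. Then the determinant is an integer of absolute value less than $1$, so it is $0$. The rectangle $\mathcal{Q}$ is tiled by $2\tau^{-2}$ such cells, and since $K/\Theta=3/(2(\nu-1))$,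
\[
2\tau^{-2}\ll N^{3w/(\nu-1)}=N^{w/(8d)}\le N^{1/16}.
\]

\subsubsection*{From a linear relation to an algebraic curve}
Fix a cell. The matrix $(\psi_i(P))_{i,P}$, with $P$ running over all rescaled points of $\mathcal{H}'$ in the cell, has $K$ rows and no nonzero $K\times K$ minor. So there is $0\ne(\lambda_1,\dots,\lambda_K)\in\mathbb{R}^K$ with $\sum_i\lambda_i\psi_i(P)=0$ for all these $P$. Put $\mu_i=\lambda_ia_i^{-1/\ell}$ and multiply by $p^{1/\ell}$:
\begin{equation}\label{eq:rel}
\sum_{i=1}^K\mu_i\,f(u+j_ip)^{1/\ell}=0\qquad\text{for all }(u,p)\in\mathcal{H}'\text{ in the cell.}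
\end{equation}
To clear the radicals we multiply by all conjugates. With $\boldsymbol{\mu}_\ell$ the group of $\ell$-th roots of unity in $\mathbb{C}$, let
\[
\Pi(Y_1,\dots,Y_K)=\prod_{(\zeta_2,\dots,\zeta_K)\in\boldsymbol{\mu}_\ell^{K-1}}(Y_1+\zeta_2Y_2+\dots+\zeta_KY_K).
\]
Complex conjugation permutes the factors, so $\Pi$ has real coefficients. For $\zeta\in\boldsymbol{\mu}_\ell$ and $i\ge2$, the substitution $Y_i\mapsto\zeta Y_i$ permutes the factors; for $i=1$, pulling $\zeta$ out of each factor shows that $\Pi$ is multiplied by $\zeta^{\ell^{K-1}}=1$. Hence $\Pi=\Pi_0(Y_1^\ell,\dots,Y_K^\ell)$ with $\Pi_0$ real and homogeneous of degree $\ell^{K-2}$. The polynomial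
\[
\Psi(u,v)=\Pi_0\big(\mu_1^\ell f(u+j_1v),\dots,\mu_K^\ell f(u+j_Kv)\big)\in\mathbb{R}[u,v]
\]
has degree at most $e_0=d\,\ell^{K-2}$, and by \eqref{eq:rel} it vanishes at the points $(u,v)=(u,p)$ of the cell.

We claim that $\Psi\ne0$. Let $F_i$ be an $\ell$-th root of $f(u+j_iv)$ in an algebraic closure of $\mathbb{C}(u,v)$. Then $\Psi=\Pi(\mu_1F_1,\dots,\mu_KF_K)$, so $\Psi=0$ would force some $\mu_1F_1+\sum_{i\ge2}\zeta_i\mu_iF_i$ to vanish, a nontrivial linear relation over $\mathbb{C}$. Now $f(u+jv)=f_d\prod_\theta(u+jv-\theta)$ over the $d$ distinct roots $\theta$ of $f$, and the forms $u+jv-\theta$ for different pairs $(j,\theta)$ are not proportional. So for $i\ne i'$ the quotient $f(u+j_iv)/f(u+j_{i'}v)$ is not an $\ell$-th power in $\mathbb{C}(u,v)$, and $F_i/F_{i'}\notin\mathbb{C}(u,v)$. The Galois group of $\mathbb{C}(u,v,F_1,\dots,F_K)/\mathbb{C}(u,v)$ acts by $\sigma F_i=\chi_i(\sigma)F_i$ with characters $\chi_i$ into $\boldsymbol{\mu}_\ell$, and $\chi_i\ne\chi_{i'}$ because $F_i/F_{i'}$ is not fixed by the group. Eigenvectors for distinct characters are linearly independent. This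 proves the claim.

\subsubsection*{Counting points on each component}
The polynomial $\Psi$ has at most $e_0$ irreducible factors $g$ over $\mathbb{C}$, each of degree at most $e_0$. We bound the number of points of $\mathcal{H}'\subset[0,2\Lambda]^2$ on $g=0$.

If $g$ is not proportional to its complex conjugate $\bar g$, its real points lie on $g=\bar g=0$, and there are at most $e_0^2$ of them by B\'ezout's theorem. Otherwise $g$ can be scaled to be real. If its degree is at least $2$, Lemma~\ref{lem:convex} gives $\ll\Lambda^{2/3}\le N^{2/3}$ points.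

There remains the case of a real line, which can carry many integer points; here we use that $p$ is a prime dividing $f(u)$. A line $v=\text{constant}$ contains at most $d$ points of $\mathcal{H}'$. Any other line through two points $(u_1,p_1)\ne(u_2,p_2)$ of $\mathcal{H}'$ has $p_1\ne p_2$ and equation $u=\alpha v+\beta$, where, with $h=|p_1-p_2|\le N$, the numbers $h\alpha=\pm(u_1-u_2)$ and $h\beta=\pm(u_2p_1-u_1p_2)$ are integers and $|h\beta|\le N^2$. For $(u,p)\in\mathcal{H}'$ on the line, $hu\equiv h\beta\pmod p$, so
\[
0\equiv h^df(u)=\sum_if_ih^{d-i}(hu)^i\equiv\sum_if_ih^{d-i}(h\beta)^i=h^df(\beta)\pmod p .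
\]
The integer $h^df(\beta)$ is $\ll N^{2d}$, and it is nonzero because $f$, being irreducible of degree $d\ge2$, has no rational root. So it has at most $4d$ prime divisors larger than $N^{1/2}$, and each of them determines $u$ on the line. The line contains $O(1)$ points of $\mathcal{H}'$.

Thus each cell contains $O(N^{2/3})$ points of $\mathcal{H}'$, which proves \eqref{eq:H} and Lemma~\ref{lem:key}. \qed

\begin{remark}
The case of lines is where the argument breaks for $d=1$. For $f=x$ the root modulo $p$ is $u=0$ for every $p$, and all points $(u,p)$ lie on the line $u=0$. Proposition~\ref{prop:A} is false for this $f$, since no prime $p>N$ divides an integer $1\le n\le N$.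
\end{remark}

\section{One point per fiber, and the abelian case}\label{sec:sharp}

\subsection{Proof of Theorem~\ref{thm:sharp}(i)}

Sections~\ref{sec:nonab} and~\ref{sec:irr} produced a set $V\subset[1,N]\setminus\mathcal{Z}$ with $|V|\gg N$ and elements $c_n$, each nontrivial on $k_n$ and on at most $M=O(1)$ fields $k_{n'}$, $n'\in V$. By Lemma~\ref{lem:hilbert} we may discard $o(N)$ elements of $V$ and assume $\phi_s(G_{\mathbb{Q}})=\mathcal{A}$ for $n\in V$; the bound $M$ persists. Since $\mathcal{A}$ is transitive on the $y_a$, the group $G_{\mathbb{Q}}$ is then transitive on the fiber over $n$, and $k_n$ is the Galois closure of $\mathbb{Q}(P_n)$ for every choice of $P_n$. Take $T\subset V$ from Lemma~\ref{lem:indep}. It has $|T|\gg N$ and does not depend on the points $P_n$.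

The element $c_n$ moves some point of the fiber over $n$, but perhaps not $P_n$. Write a moved point as $\tau P_n$ with $\tau\in G_{\mathbb{Q}}$ and replace $c_n$ by $\tau^{-1}c_n\tau$. This element moves $P_n$, and it is still trivial on the Galois fields $k_{n'}$, $n'\in T\setminus\{n\}$. Define $c_U$ for $U\subset T$ as in the proof of Lemma~\ref{lem:indep}. For $n\in T$ we have $c_UP_n\ne P_n$ if and only if $n\in U$. So the $c_U$ restrict to $2^{|T|}$ distinct embeddings of $\mathbb{Q}(P_n:n\in T)$ into $\overline{\mathbb{Q}}$, and $[\mathbb{Q}(P_1,\dots,P_N):\mathbb{Q}]\ge2^{|T|}$. If $n\ne n'$ in $T$ had $\mathbb{Q}(P_n)\cong\mathbb{Q}(P_{n'})$, their Galois closures would coincide, $k_n=k_{n'}$; but $c_n$ is nontrivial on $k_n$ and trivial on $k_{n'}$. \qed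

\subsection{Proof of Theorem~\ref{thm:sharp}(ii)}

In the first case, Theorem~\ref{thm:main} and \eqref{eq:trivial} give $\log[k(N):\mathbb{Q}]\asymp N$. Now let $m\ge2$, $S\subset\mathbb{Q}$, and $\mathcal{G}$ abelian of exponent $\lambda$. Then $S\ne\emptyset$, and we use $L_1,\dots,L_r$, $H$ and \eqref{eq:oneprime} from Section~\ref{sec:nonab}.

\subsubsection*{Upper bound}
The group $\mathcal{A}$ need not be abelian, so we first pass to a fixed number field over which the fibers have Galois groups inside $\mathcal{G}$. Let $E=\Omega\cap\overline{\mathbb{Q}}$ be the field of constants of $\Omega$. It is Galois over $\mathbb{Q}$, and $\mathcal{G}=\operatorname{Gal}(\Omega/E(x))$ is the subgroup of $\mathcal{A}$ that fixes $E$. We claim that $\phi_s(G_E)\subseteq\mathcal{G}$ for every specialization $s$ at $n\notin\mathcal{Z}$. The ring $R'=O_E[x,y_1,\dots,y_m]$ satisfies the hypotheses of Lemma~\ref{lem:spec}(a), and $s$ extends to $s'\colon R'\to\overline{\mathbb{Q}}$ because $R'$ is integral over $R$. For $\tau\in G_{\mathbb{Q}}$ the lemma gives $\gamma\in\mathcal{A}$ with $\tau s'=s'\gamma$, and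 restriction to $R$ shows $\gamma=\phi_s(\tau)$. The map $s'$ is injective on $O_E$, its kernel there being a prime that meets $\mathbb{Z}$ in $0$, and $s'(O_E)\subset E$ since $E/\mathbb{Q}$ is normal. So for $\tau\in G_E$ and $\omega\in O_E$ we have $s'(\gamma\omega)=\tau s'(\omega)=s'(\omega)$, hence $\gamma\omega=\omega$, and $\gamma\in\mathcal{G}$.

Let $E'$ be obtained from $E$ by adjoining the $\lambda$-th roots of unity. For $n\notin\mathcal{Z}$, $\operatorname{Gal}(k_nE'/E')\cong\phi_s(G_{E'})\subseteq\mathcal{G}$ is abelian of exponent dividing $\lambda$. Let $\Sigma$ be the set of primes of $E'$ over the rational primes $p\le\max(p_0,HN)$; then $|\Sigma|\ll N/\log N$. For $1\le n\le N$, $n\notin\mathcal{Z}$, a prime $p>HN$ divides none of the nonzero integers $L_i(n)$, so by Lemma~\ref{lem:ram}(a) the extension $k_nE'/E'$ is unramified at the primes outside $\Sigma$. The compositum $\mathbb{K}$ of these fields is abelian over $E'$ of exponent dividing $\lambda$ and unramified at the primes outside $\Sigma$.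

By Kummer theory, $\mathbb{K}$ is generated over $E'$ by the $\lambda$-th roots of the elements of a subgroup $W\subset E'^*/E'^{*\lambda}$ with $|W|=[\mathbb{K}:E']$. If $a$ represents a class in $W$ and $\mathfrak{p}\notin\Sigma$, then $a^{1/\lambda}\in\mathbb{K}$ has valuation $v_{\mathfrak{p}}(a)/\lambda$ at a prime over $\mathfrak{p}$, and this is an integer since $\mathfrak{p}$ is unramified. Let $O_\Sigma$ be the ring of $\Sigma$-integers of $E'$. Then $aO_\Sigma=\mathfrak{a}^\lambda$ for a fractional ideal $\mathfrak{a}$, and $a\mapsto[\mathfrak{a}]$ is a homomorphism from $W$ to the class group of $O_\Sigma$. If $\mathfrak{a}=bO_\Sigma$, then $ab^{-\lambda}\in O_\Sigma^*$, so the kernel lies in the image of $O_\Sigma^*/O_\Sigma^{*\lambda}$. The class group of $O_\Sigma$ is a quotient of that of $E'$, and by the unit theorem $O_\Sigma^*$ is generated by at most $|\Sigma|+[E':\mathbb{Q}]$ elements. Hence $|W|\le\lambda^{|\Sigma|+O(1)}$. The finitely many fibers over $\mathcal{Z}$ and the field $E'$ contribute a bounded factor, so $\log[k(N):\mathbb{Q}]\ll N/\log N$.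

\subsubsection*{Lower bound}
We attach one fiber to each prime $p$ with $\sqrt{HN}<p\le N/(|\mathcal{Z}|+2)$; there are $\gg N/\log N$ such primes, and they exceed $p_0$ for large $N$. The class modulo $p$ defined by $p\mid L_1(n)$ contains at least $\lfloor N/p\rfloor>|\mathcal{Z}|$ integers of $[1,N]$; choose one, $n_p\notin\mathcal{Z}$. Then $L_1(n_p)\ne0$ by \eqref{eq:fiber}, and by \eqref{eq:oneprime} we have $v_p(L_1(n_p))=1$ and $n_p\ne n_{p'}$ for $p\ne p'$. Lemma~\ref{lem:ram}(b) with $\theta=\theta_1$ and $v=1$ gives an inertia element $c_{n_p}$ at $p$ whose image is conjugate to an element of order $e_{\theta_1}\ge2$, so it is nontrivial on $k_{n_p}$. Let $V$ be the set of the $n_p$. A prime $p$ near $\sqrt{HN}$ may ramify in many of the fields $k_{n'}$, so we count pairs from the other side. If $c_{n_p}$ is nontrivial on $k_{n'}$ with $n'\in V$, then $p\mid D(n')=\pm\prod_aL_a(n')\ne0$, and by \eqref{eq:oneprime} each $n'$ has at most $r$ such primes $p$. So there are at most $r|V|$ such pairs, and Lemma~\ref{lem:indep} with $M=r$ gives $\log[k(N):\mathbb{Q}]\gg|V|\gg N/\log N$. \qed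

\begin{thebibliography}{9}

\bibitem{HO}
Hilaf Hasson and Andrew Obus, \emph{The $abc$ Conjecture implies the Weak Diversity Conjecture}, arXiv:1706.05782 (2017).

\bibitem{Serre}
Serre, \emph{Lectures on the Mordell--Weil Theorem}.

\end{thebibliography}
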